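\title{A basis of zigzag words for an algebra generated by two tridiagonal systems of idempotents}

\begin{abstract}
Let $T$ be the algebra generated by two systems of orthogonal idempotents $\{e_i\}_{i=0}^d$ and $\{e_i^*\}_{i=0}^d$, subject to the condition that $a=\sum\theta_ie_i$ acts tridiagonally on the $e_i^*$ and $a^*=\sum\theta_i^*e_i^*$ acts tridiagonally on the $e_i$. Assume that the $\theta_i$ are distinct, that the $\theta_i^*$ are distinct, and that the two sequences satisfy a common third-order linear recursion. We prove that the left ideal $Te_0^*$ has a basis consisting of the zigzag words that end in $e_0^*$ and involve neither $e_0$ nor $e_d^*$. Spanning is reduced by duality to a vanishing lemma for functions on a product of intervals and holds over any commutative ring. Independence is proved for generic parameters by means of explicit modules of dimension $2^d$ and is carried to all parameters by base change.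
\end{abstract}

\section{The algebra, the words and the theorem}\label{sec:intro}

Algebras are associative with $1$. For integers $u\le v$ we write $[u,v]$ for the set of integers $i$ with $u\le i\le v$.

\subsection*{The algebra $T$}
Let $\mathbb F$ be a field, let $d\ge1$ be an integer, and let $\theta_0,\dots,\theta_d,\theta_0^*,\dots,\theta_d^*\in\mathbb F$ satisfy:
\begin{itemize}
\item[(H1)] $\theta_i\ne\theta_j$ and $\theta_i^*\ne\theta_j^*$ whenever $i\ne j$;
\item[(H2)] the expressions $\dfrac{\theta_{i-2}-\theta_{i+1}}{\theta_{i-1}-\theta_i}$ and $\dfrac{\theta^*_{i-2}-\theta^*_{i+1}}{\theta^*_{i-1}-\theta^*_i}$ are equal and independent of $i$ for $2\le i\le d-1$.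
\end{itemize}
Condition (H2) is empty for $d\le2$. Let $T$ be the $\mathbb F$-algebra with generators $a$, $e_0,\dots,e_d$, $a^*$, $e_0^*,\dots,e_d^*$ and relations
\begin{itemize}
\item[(T1)] $e_ie_j=\delta_{ij}e_i$ and $e_i^*e_j^*=\delta_{ij}e_i^*$ for $0\le i,j\le d$;
\item[(T2)] $1=\sum_{i=0}^de_i$ and $1=\sum_{i=0}^de_i^*$;
\item[(T3)] $a=\sum_{i=0}^d\theta_ie_i$ and $a^*=\sum_{i=0}^d\theta_i^*e_i^*$;
\item[(T4)] $e_i^*ae_j^*=0$ and $e_ia^*e_j=0$ whenever $|i-j|>1$.
\end{itemize}
A $T$-module is a vector space $V$ with two decompositions $V=\bigoplus_ie_iV=\bigoplus_ie_i^*V$, into eigenspaces of $a$ and of $a^*$, such that $a$ maps $e_j^*V$ into $e_{j-1}^*V+e_j^*V+e_{j+1}^*V$ and $a^*$ maps $e_jV$ into $e_{j-1}V+e_jV+e_{j+1}V$ (idempotents with index outside $[0,d]$ are read as $0$). Each of $a,a^*$ is thus diagonalizable and acts in a block tridiagonal way on the eigenspaces of the other. If $v\in e_0^*V$, then $te_0^*\mapsto tv$ is a homomorphism of $T$-modules $Te_0^*\to V$ with image $Tv$. So $Te_0^*$ is the universal module generated by a vector of the end eigenspace $e_0^*V$,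 and a basis of $Te_0^*$ records exactly which linear relations are forced on the vectors obtained from $v$.

\subsection*{Zigzag words}
The elements $e_i$ (\emph{nonstarred}) and $e_i^*$ (\emph{starred}) are the \emph{standard generators}, and $i$ is the \emph{index} of $e_i$ and of $e_i^*$. A \emph{word of length $n$} is a product $g_1g_2\cdots g_n$ of standard generators in which starred and nonstarred letters alternate. The word of length $0$ is $1$ and is called \emph{trivial}. We use the same symbol for the sequence of letters and for its product, and a family of words is always indexed by the sequences.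

For $i,j,r\in[0,d]$ we say that $r$ is \emph{between the ordered pair} $(i,j)$ if $i\ge r>j$ or $i\le r<j$. Thus $i$ is included and $j$ is excluded, and exactly $|i-j|$ integers are between $(i,j)$. A standard generator is between an ordered pair of standard generators if this holds for the indices. A word $g_1\cdots g_n$ is \emph{zigzag} if
\begin{itemize}
\item[(Z1)] $g_i$ is not between $(g_{i-1},g_{i+1})$ for $2\le i\le n-1$, and
\item[(Z2)] at least one of $g_{i-1},g_i$ is not between $(g_{i-2},g_{i+1})$ for $3\le i\le n-1$.
\end{itemize}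
Let $\mathcal Z$ be the set of nontrivial zigzag words that end in $e_0^*$ and involve neither $e_0$ nor $e_d^*$. The problem of deciding whether $\mathcal Z$ is a basis of $Te_0^*$ comes from Nomura and Terwilliger \cite{NT}. The answer is yes.

\begin{theorem}\label{thm:field}
Let $\mathbb F$ be a field, let $d\ge1$, and let $\theta_i,\theta_i^*\in\mathbb F$ $(0\le i\le d)$ satisfy \textup{(H1)} and \textup{(H2)}. Then $\mathcal Z$ is a basis of the $\mathbb F$-vector space $Te_0^*$.
\end{theorem}

\subsection*{Where the zigzag conditions come from}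
The presentation (T1)--(T4) makes sense over any commutative ring $C$ and for any $\theta_i,\theta_i^*\in C$; we write $T_C$ for the resulting $C$-algebra. Relation (T4) translates into linear relations among words of length three.

\begin{lemma}\label{lem:local}
In $T_C$, for $i,j\in[0,d]$ and $0\le h<|i-j|$,
\[
\sum_{r=0}^d\theta_r^h\,e_i^*e_re_j^*=0,\qquad \sum_{r=0}^d\theta_r^{*h}\,e_ie_r^*e_j=0 .
\]
\end{lemma}

\begin{proof}
By (T1)--(T3) we have $a^h=\sum_r\theta_r^he_r$, so the first sum is $e_i^*a^he_j^*$. For $h=0$ this is $e_i^*e_j^*=0$, because $i\neq j$. For $h\ge1$ insert $1=\sum_ke_k^*$ between consecutive factors $a$: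
\[
e_i^*a^he_j^*=\sum e_i^*\,a\,e_{k_1}^*\,a\cdots a\,e^*_{k_{h-1}}\,a\,e_j^* .
\]
By (T4) a term vanishes unless consecutive members of the sequence $i,k_1,\dots,k_{h-1},j$ differ by at most $1$, and that would force $|i-j|\le h$. Exchanging starred and nonstarred symbols gives the second relation.
\end{proof}

Recall that the Vandermonde matrix $(c_r^h)_{0\le h<N,\;1\le r\le N}$ has determinant $\prod_{r<r'}(c_{r'}-c_r)$. Under (H1) we may therefore solve the $|i-j|$ relations of Lemma~\ref{lem:local} for the $|i-j|$ words $e_i^*e_re_j^*$ with $r$ between $(i,j)$. This suggests (Z1). In the same way (T2) allows one letter of each kind to be discarded at the cost of shorter words, and $e_0,e_d^*$ is one possible choice. These remarks do not prove spanning: rewriting one letter changes the conditions on its neighbors, so it is not evident that the rewriting stops. Nor do they predict the answer, since relations at adjacent positions combine to remove further words. Condition (Z2) accounts for these, as Example~\ref{ex:peel} shows.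

\begin{example}\label{ex:free}
Let $T^\circ$ be the $\mathbb F$-algebra generated by the $e_i,e_i^*$ subject to (T1) and (T2) only, and call a word \emph{reduced} if it involves neither $e_0$ nor $e_d^*$. The reduced words span $T^\circ$ by (T1) and (T2). They are independent: let $e_r$ $(r\ne0)$ act on the vector space with the reduced letter sequences $w$ as a basis by $w\mapsto w$ if $w$ begins with $e_r$, by $w\mapsto 0$ if $w$ begins with another nonstarred letter, and by $w\mapsto e_rw$ otherwise; let $e_r^*$ $(r\neq d)$ act by the same rule with the two kinds of letters exchanged, and define $e_0,e_d^*$ by (T2). A reduced word sends the empty sequence to itself. Right multiplication by $e_0^*$ sends a reduced word to $0$ or to a reduced word ending in $e_0^*$, so the latter form a basis of $T^\circ e_0^*$.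

For $d=1$ relation (T4) is empty and $T=T^\circ$. The reduced words ending in $e_0^*$ are $e_0^*,\ e_1e_0^*,\ e_0^*e_1e_0^*,\ e_1e_0^*e_1e_0^*,\dots$. All of them are zigzag, since nothing is between $(0,0)$ or $(1,1)$, the index $0$ is not between $(1,0)$, and $1$ is not between $(0,1)$. This proves Theorem~\ref{thm:field} for $d=1$.

The same algebra shows that (H1) is needed. If all $\theta_i$ are equal and all $\theta_i^*$ are equal, then $a,a^*$ are scalars, (T4) follows from (T1), and again $T=T^\circ$. For $d\ge2$ the reduced word $e_1^*e_1e_0^*$ violates (Z1), so $\mathcal Z$ does not span $Te_0^*$.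
\end{example}

\subsection*{A version over rings}
We deduce Theorem~\ref{thm:field} from a statement that is stable under change of the ground ring.

\begin{theorem}\label{thm:ring}
Let $C$ be a commutative ring, let $d\ge1$, and let $\beta,\theta_i,\theta_i^*\in C$ $(0\le i\le d)$ be such that all differences $\theta_i-\theta_j$ and $\theta_i^*-\theta_j^*$ with $i\ne j$ are units and
\begin{equation}\label{eq:rec}
\theta_{i-2}-\theta_{i+1}=(\beta+1)(\theta_{i-1}-\theta_i),\qquad
\theta^*_{i-2}-\theta^*_{i+1}=(\beta+1)(\theta^*_{i-1}-\theta^*_i)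
\end{equation}
for $2\le i\le d-1$. Then $T_Ce_0^*$ is a free $C$-module with basis $\mathcal Z$.
\end{theorem}

To obtain Theorem~\ref{thm:field}, take $C=\mathbb F$; let $\beta+1$ be the common value in (H2) if $d\ge3$, and let $\beta$ be arbitrary if $d\le2$.

The proof of Theorem~\ref{thm:ring} runs as follows. All admissible data $(C,\beta,\theta_i,\theta_i^*)$ are specializations of the data over one domain $\Lambda$, and freeness survives base change, so it suffices to treat $\Lambda$. Independence over $\Lambda$ may be tested in a field containing $\Lambda$, where we build modules of dimension $2^d$ (Sections~\ref{sec:model}--\ref{sec:indep}). Spanning cannot be tested in such a field (the integer $2$ spans $\mathbb Q$ but not $\mathbb Z$), and for this reason we prove it over an arbitrary commutative ring (Sections~\ref{sec:vanish} and~\ref{sec:span}). Spanning needs only that the differences are units. The recursions \eqref{eq:rec} are used once, in Section~\ref{sec:base}, to exhibit the given data as a specialization.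

\section{The shape of the words in $\mathcal Z$}\label{sec:shape}

We read words from right to left, starting at the final letter $e_0^*$. A word $g_ng_{n-1}\cdots g_1e_0^*$ is encoded by the tuple $[i_n,\dots,i_1]$, where $i_k$ is the index of $g_k$, and we put $i_0=0$. The letter in position $k$ is nonstarred for $k$ odd and starred for $k$ even. We call $n$ the \emph{degree} of the word. The zigzag conditions become:
\begin{itemize}
\item[(Z1)$_k$] $i_k$ is not between $(i_{k+1},i_{k-1})$, for $1\le k\le n-1$;
\item[(Z2)$_k$] $i_{k+1}$ and $i_k$ are not both between $(i_{k+2},i_{k-1})$, for $1\le k\le n-2$.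
\end{itemize}
These local conditions have a simple global description: the word first returns to $e_0^*$ a number of times, with weakly increasing nonstarred indices, and then oscillates inside a shrinking interval (Figure~\ref{fig:word}).

\begin{definition}\label{def:standard}
Let $d\ge0$. A tuple $[i_n,\dots,i_1]\in[0,d]^n$, with $i_0=0$, is \emph{standard} if there is an integer $m$ with $0\le2m\le n$ such that
\begin{itemize}
\item[(S1)] $i_{2j}=0$ for $0\le j\le m$;
\item[(S2)] $1\le i_1\le i_3\le\dots\le i_{2m-1}$;
\item[(S3)] $i_{2m+1}\ge1$ if $n\ge2m+1$;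
\item[(S4)] $i_k$ lies strictly between $i_{k-1}$ and $i_{k-2}$, in the usual sense, for $2m+2\le k\le n$.
\end{itemize}
\end{definition}

No condition relates $i_{2m+1}$ to $i_{2m-1}$. If $n\ge2m+2$ then $i_{2m+2}>0$ by (S4). Hence $m$ is the largest integer with $2m\le n$ and $i_2=\dots=i_{2m}=0$; it is determined by the tuple and we call it the \emph{parameter}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.45cm]
\foreach \y in {0,1,2,3,4,5,6} {\draw[gray!35] (-0.4,\y)--(8.4,\y); \node[left] at (-0.4,\y) {\small $\y$};}
\draw (0,3)--(1,4)--(2,1)--(3,5)--(4,0)--(5,6)--(6,0)--(7,2)--(8,0);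
\foreach \x/\y in {0/3,2/1,4/0,6/0,8/0} \fill (\x,\y) circle (2.3pt);
\foreach \x/\y in {1/4,3/5,5/6,7/2} \draw[fill=white] (\x,\y) circle (2.3pt);
\foreach \x/\n in {0/8,1/7,2/6,3/5,4/4,5/3,6/2,7/1,8/0} \node at (\x,-1.1) {\small $i_{\n}$};
\end{tikzpicture}
\caption{The zigzag word $e_3^*e_4e_1^*e_5e_0^*e_6e_0^*e_2e_0^*$ for $d=6$. Letters are drawn from left to right at the height of their index; filled dots are starred, open dots nonstarred. Read from the right, the word returns twice to $e_0^*$, with peaks $2\le6$, and then runs through the set $\{1,3,4,5\}$ in the order largest, smallest, next largest, next smallest.}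
\label{fig:word}
\end{figure}

For $r\in[0,d]$ put $x_r=e_0^*e_re_0^*$. For $S\subseteq[1,d]$ with $|S|=k$ list $S$ as $s_1,\dots,s_k$, where $s_1=\max S$, $s_2=\min(S\setminus\{s_1\})$, $s_3=\max(S\setminus\{s_1,s_2\})$, and so on alternately, and let $w_S$ be the word with tuple $[s_k,\dots,s_1]$. For $d=2$ the four words $w_S$ are $e_0^*$, $e_1e_0^*$, $e_2e_0^*$, $e_1^*e_2e_0^*$.

\begin{lemma}\label{lem:shape}
Let $d\ge1$.
\begin{itemize}
\item[(a)] A word ending in $e_0^*$ lies in $\mathcal Z$ if and only if its tuple is standard.
\item[(b)] The words in $\mathcal Z$ are the products $w_S\,x_{r_m}\cdots x_{r_1}$ with $S\subseteq[1,d]$, $m\ge0$ and $1\le r_1\le\dots\le r_m\le d$, where each $e_0^*e_0^*$ is contracted to $e_0^*$. Each word in $\mathcal Z$ arises from exactly one $(S;r_1,\dots,r_m)$.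
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The tail of a standard tuple.} Let $[i_n,\dots,i_1]$ be standard with parameter $m$, and for $k\ge2m+2$ let $O_k$ be the open interval with endpoints $i_{k-1},i_{k-2}$. Then $O_{2m+2}=(0,i_{2m+1})$, and $O_{k+1}$ arises from $O_k$ by moving the endpoint $i_{k-2}$ inward to $i_k$. So the intervals are nested, upper endpoints sit in odd positions and lower endpoints in even positions. Therefore, for $k\ge2m+1$, the entry $i_k$ is larger than all later entries if $k$ is odd and smaller than all later entries if $k$ is even, and all entries in positions $\ge2m+2$ lie strictly between $0$ and $i_{2m+1}\le d$. Two consequences follow. First, entries in odd positions are $\ge1$ and entries in even positions are $<d$, so the word involves neither $e_0$ nor $e_d^*$. Second, $i_{2m+1},\dots,i_n$ is the alternating list $s_1,s_2,\dots$ of the set $S=\{i_{2m+1},\dots,i_n\}\subseteq[1,d]$.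

\emph{Part (b), given (a).} To a standard tuple attach this $S$ and $r_j=i_{2j-1}$ $(1\le j\le m)$; its word is $w_Sx_{r_m}\cdots x_{r_1}$. Conversely, the tuple of $w_Sx_{r_m}\cdots x_{r_1}$ satisfies (S1)--(S3), and (S4) holds because, with $s_0=0$, one of $s_{j-1},s_{j-2}$ is larger and the other smaller than every element of $S$ not yet listed. The data $(S;r_1,\dots,r_m)$ are recovered from the tuple because $m$ is.

\emph{Part (a).} We use induction on $n$; for $n=0$ the word $e_0^*$ lies in $\mathcal Z$ and the empty tuple is standard. Deleting the leftmost letter preserves membership in $\mathcal Z$. It also preserves standardness: the parameter stays $m$ if $n>2m$, and becomes $m-1$ if $n=2m$, with $i_{2m-1}\ge1$ giving (S3). So we may assume that $[i_{n-1},\dots,i_1]$ is standard with parameter $m$ and that the new letter is neither $e_0$ nor $e_d^*$. We must show that $[i_n,\dots,i_1]$ is standard if and only if (Z1)$_{n-1}$ and (Z2)$_{n-2}$ hold, as far as they are defined. Put $t=i_n$.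

\emph{Case $n-1=2m$.} Here $n$ is odd, so $t\ge1$, and the extended tuple is standard. If $m=0$ there is no zigzag condition. If $m\ge1$, then $(i_n,i_{n-1},i_{n-2},i_{n-3})=(t,0,r,0)$ with $r\ge1$, and $0$ is between neither $(t,r)$ nor $(t,0)$. Both conditions hold.

\emph{Case $n-1=2m+1$.} Let $r=i_{n-1}\ge1$; we have $i_{n-2}=0$. Condition (Z1)$_{n-1}$ excludes $t\ge r>0$, so it says $t<r$. If $m\ge1$, let $r'=i_{2m-1}\ge1$. Condition (Z2)$_{n-2}$ says that $r$ and $0$ are not both between $(t,r')$. Now $0$ is between $(t,r')$ exactly when $t=0$, and $r$ is between $(0,r')$ exactly when $r<r'$. So both conditions hold if and only if either $0<t<r$, or $t=0$ and ($m=0$ or $r\ge r'$). These alternatives are standardness with parameter $m$ and with parameter $m+1$.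

\emph{Case $n-1\ge2m+2$.} Since $i_{2m+2}>0$, the extended tuple can only be standard with parameter $m$. Write $(i_n,i_{n-1},i_{n-2},i_{n-3})=(t,u,v,y)$, with $u$ strictly between $v$ and $y$; standardness means that $t$ is strictly between $u$ and $v$. Suppose $v>u>y$. Then (Z1)$_{n-1}$ excludes $t\le u<v$, so it says $t>u$. In that case $u$ is between $(t,y)$, so (Z2)$_{n-2}$ fails exactly when $v$ is between $(t,y)$, that is, when $t\ge v$. The conditions together say $u<t<v$. Suppose $v<u<y$. Then (Z1)$_{n-1}$ excludes $t\ge u>v$, so it says $t<u$. In that case $u$ is between $(t,y)$, and $v$ is between $(t,y)$ exactly when $t\le v$. The conditions together say $v<t<u$.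
\end{proof}

Weakly increasing sequences $r_1\le\dots\le r_m$ in $[1,d]$ correspond to monomials in $d$ commuting variables, and we shall see that $x_1,\dots,x_d$ do commute (Corollary~\ref{cor:span}). So Theorem~\ref{thm:field} says that the monomials in $x_1,\dots,x_d$, with $e_0^*$ as the empty monomial, form a basis of a polynomial algebra, and that $Te_0^*$ is a free right module over it with the $2^d$ words $w_S$ as a basis. This is the form in which independence will be proved.

\section{A vanishing lemma}\label{sec:vanish}

Instead of rewriting words, we dualize. Let $G$ be a finite set, $\kappa$ a field, $N$ a subspace of $\kappa^G$ and $G_0\subseteq G$. Then $G_0$ spans $\kappa^G/N$ if and only if every function $f:G\to\kappa$ that annihilates $N$ and vanishes on $G_0$ is zero. The Vandermonde determinant supplies the basic tool: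
\begin{itemize}
\item[(V)] if $c_1,\dots,c_N\in\kappa$ are distinct and $\sum_rc_r^hf_r=0$ for $0\le h<N'$, where $N'\ge N$, then $f_1=\dots=f_N=0$.
\end{itemize}

\begin{example}\label{ex:peel}
Let $d=2$ and assume (H1). Consider the nine words $e_2e_j^*e_ie_0^*$. Lemma~\ref{lem:local} gives $j$ relations in the variable $i$ for each fixed $j$, and $2-i$ relations in the variable $j$ for each fixed $i$. We claim that each word is a combination of the three with $j=0$. Let $f(j,i)$ annihilate the relations and vanish for $j=0$. The six remaining values vanish in the order shown: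
\[
\begin{array}{c|ccc}
 & i=0 & i=1 & i=2\\ \hline
j=2 & 1 & 2 & 2\\
j=1 & 1 & 3 & 4
\end{array}
\]
In step 1 the column $i=0$ has two unknowns and two relations, so (V) kills it. In step 2 the row $j=2$ has two unknowns left and two relations. In step 3 the column $i=1$ has one unknown left and one relation, and in step 4 so does the row $j=1$. In particular $e_2e_1^*e_2e_0^*$ is a combination of the words $e_2e_0^*e_re_0^*$. It satisfies (Z1) and avoids $e_0,e_2^*$, but it violates (Z2), since $1$ and $2$ are both between $(2,0)$.
\end{example}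

In the example each step removes an extreme value from the range of one coordinate, and this makes the next step possible. The general lemma organizes the same peeling.

Let $\kappa$ be a field, let $I,J$ be nonempty finite intervals of integers, and let $\sigma:I\to\kappa$ and $\tau:J\to\kappa$ be injective. Let $n\ge1$. The coordinate $i_k$ $(1\le k\le n)$ ranges over $I$ if $k$ is odd and over $J$ if $k$ is even; put $\lambda_k=\sigma$ for $k$ odd and $\lambda_k=\tau$ for $k$ even. Fix integers $\alpha,\omega$, called the \emph{ends}, and put $i_0=\alpha$, $i_{n+1}=\omega$. A function $f(i_n,\dots,i_1)$ with values in $\kappa$ is \emph{balanced} if for every $k\in[1,n]$ and all values of the coordinates other than $i_k$,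
\begin{equation}\label{eq:balanced}
\sum_{i_k}\lambda_k(i_k)^h\,f(i_n,\dots,i_1)=0\qquad\text{for }0\le h<|i_{k+1}-i_{k-1}| .
\end{equation}
We call $n$ the \emph{length}. Three operations preserve balance.
\begin{itemize}
\item \emph{Cutting.} Fix $i_k$. If $i_n,\dots,i_{k+1}$ are fixed too, $f$ is a balanced function of $(i_{k-1},\dots,i_1)$ with ends $\alpha$ and $i_k$. If $i_{k-1},\dots,i_1$ are fixed too, $f$ is a balanced function of $(i_n,\dots,i_{k+1})$ with ends $i_k$ and $\omega$; for $k$ odd the roles of $I$ and $J$ are then interchanged.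
\item \emph{Shrinking.} If $I'\subseteq I$, $J'\subseteq J$ are nonempty intervals and $f$ vanishes whenever some coordinate lies outside $I'$ or $J'$ respectively, then the restriction of $f$ to $I',J'$ is balanced with the same ends.
\item \emph{Reflecting.} In \eqref{eq:balanced} only differences between positions of the same parity occur. The end $\alpha$ goes with $J$; the end $\omega$ goes with $I$ if $n$ is even and with $J$ if $n$ is odd. So we may replace $i$ by $-i$ in one interval and the ends that go with it.
\end{itemize}

\begin{lemma}\label{lem:vanish}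
A balanced function is zero in each of the following cases.
\begin{itemize}
\item[(E)] $n$ is even; $\alpha\le\min J$ or $\alpha\ge\max J$; $\omega\le\min I$ or $\omega\ge\max I$; and $\alpha\notin J$ or $\omega\notin I$.
\item[(O)] $n$ is odd; one of $\alpha,\omega$ is $\le\min J$ and the other is $\ge\max J$; and $|\omega-\alpha|\ge|I|$.
\end{itemize}
\end{lemma}

Example~\ref{ex:peel} is case (E) with $n=2$, $I=[0,2]$, $J=[1,2]$, $\alpha=0$, $\omega=2$. The last condition in (E) cannot be dropped: for $I=J=\{0\}$ and $\alpha=\omega=0$ the system \eqref{eq:balanced} is empty.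

\begin{proof}
We prove both statements together, by induction on $n$ and, for fixed $n$, on $|I|+|J|$. Case (O) with $n=1$ is (V). Let $n\ge2$, and write $I=[u_-,u_+]$, $J=[v_-,v_+]$. In each case below we find an endpoint of $I$ or $J$ such that $f$ vanishes whenever a coordinate ranging over that interval equals the endpoint. If the interval is a single point then $f=0$, because $n\geq 2$ and both intervals carry a coordinate. Otherwise we delete the endpoint by shrinking, check that the hypotheses persist, and apply the inner induction.

\emph{Case (E).} By reflecting, assume $\alpha\le v_-$ and $\omega\le u_-$. These inequalities and the condition ``$\alpha\notin J$ or $\omega\notin I$'' persist when $v_+$ or $u_+$ is deleted.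

Suppose $v_+-\alpha\ge|I|$. Fix $i_k=v_+$ with $k$ even and cut. The function of $(i_{k-1},\dots,i_1)$ has odd length $k-1<n$ and ends $\alpha\le\min J$, $v_+\geq\max J$, so it vanishes by (O). Delete $v_+$.

Suppose $u_+-\omega\ge|J|$. Fix $i_k=u_+$ with $k$ odd and cut. The function of $(i_n,\dots,i_{k+1})$ has odd length $n-k<n$ and ends $u_+\ge\max I$, $\omega\le\min I$, so it vanishes by (O) with $I,J$ interchanged. Delete $u_+$.

One of the two suppositions holds. Otherwise
\[
|J|-1+(v_--\alpha)\le|I|-1,\qquad |I|-1+(u_--\omega)\le|J|-1,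
\]
and adding gives $(v_--\alpha)+(u_--\omega)\le0$. Both terms are $\ge0$, so $\alpha=v_-\in J$ and $\omega=u_-\in I$, against the last hypothesis of (E).

\emph{Case (O), $n\ge3$.} By reflecting $J$, assume $\alpha\le v_-$ and $\omega\ge v_+$. The hypotheses of (O) persist when any endpoint of $I$ or $J$ is deleted.

Suppose $\alpha=v_-$. Fix $i_k=v_-$ with $k$ even. The function of $(i_n,\dots,i_{k+1})$ has odd length $n-k<n$ and the same ends $\alpha,\omega$ as $f$, so it vanishes by (O). Delete $v_-$.

Suppose $\omega=v_+$. Fix $i_k=v_+$ with $k$ even. The function of $(i_{k-1},\dots,i_1)$ has odd length $k-1<n$ and the same ends $\alpha,\omega$, so it vanishes by (O). Delete $v_+$.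

Suppose $\alpha<v_-$ and $\omega>v_+$. Fix $i_k=u_-$ with $k$ odd. If $k\ge3$, the function of $(i_{k-1},\dots,i_1)$ has even length $k-1$ and ends $\alpha\notin J$ and $u_-\le\min I$, so it vanishes by (E). If $k=1$, the function of $(i_n,\dots,i_2)$ has even length $n-1$ and ends $u_-\le\min I$ and $\omega\notin J$, so it vanishes by (E) with $I,J$ interchanged. Delete $u_-$.
\end{proof}

\section{Spanning over a commutative ring}\label{sec:span}

The induction below changes $d$ and exchanges the two parameter sequences, so we work with abstract modules that remember only the relations among words of a fixed degree. Let $C$ be a commutative ring, $d\ge0$, and let $\sigma_0,\dots,\sigma_d,\tau_0,\dots,\tau_d\in C$ be such that $\sigma_i-\sigma_j$ and $\tau_i-\tau_j$ are units for $i\ne j$. Put $\lambda_k(i)=\sigma_i$ for $k$ odd and $\lambda_k(i)=\tau_i$ for $k$ even. On the free $C$-module with basis the tuples $[i_n,\dots,i_1]\in[0,d]^n$, with $i_0=0$, consider the following relations, in which the coordinates other than $i_k$ are fixed arbitrarily: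
\begin{itemize}
\item[(R1)] $\sum_{i_k=0}^d\lambda_k(i_k)^h\,[i_n,\dots,i_1]=0$ for $1\le k\le n-1$ and $0\le h<|i_{k+1}-i_{k-1}|$;
\item[(R2)] $\sum_{i_k=0}^d[i_n,\dots,i_1]=0$ for $1\le k\le n$.
\end{itemize}
Let $\widetilde Q_n$ be the quotient by (R1) and let $Q_n=Q_n(d;\sigma,\tau)$ be the quotient by (R1) and (R2). Thus $Q_0=C$, generated by the empty tuple. Relation (R1) models Lemma~\ref{lem:local}, which holds exactly in $T_C$, and (R2) models (T2), which holds modulo words of smaller degree.

\subsection*{From vanishing to spanning}
Lemma~\ref{lem:vanish} concerns fields, and Nakayama's lemma carries it to $C$. We use it in this form: a finitely generated $C$-module $D$ with $D=\mathfrak mD$ for every maximal ideal $\mathfrak m$ is zero. (Each localization $D_{\mathfrak m}$ is zero by Nakayama's lemma over the local ring $C_{\mathfrak m}$, and a module is zero if all its localizations at maximal ideals are.) For $\kappa=C/\mathfrak m$ the images of the $\sigma_i$ in $\kappa$ are distinct, and so are those of the $\tau_i$, because the differences are units. We use these images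 as the labels in \eqref{eq:balanced}.

\begin{lemma}[Window principle]\label{lem:window}
Let $n'\ge1$, $\alpha,\omega\in[0,d]$, $G=[0,d]^{n'}$ and $G_0\subseteq G$. Let $N\subseteq C^G$ be spanned by the vectors $\sum_{j_l}\lambda_l(j_l)^h[j_{n'},\dots,j_1]$ with $1\le l\le n'$ and $0\le h<|j_{l+1}-j_{l-1}|$, where $j_0=\alpha$ and $j_{n'+1}=\omega$. Suppose that for every maximal ideal $\mathfrak m$, every balanced function $f:G\to C/\mathfrak m$ with $I=J=[0,d]$ and ends $\alpha,\omega$ that vanishes on $G_0$ is zero. Then:
\begin{itemize}
\item[(a)] $C^G=N+C^{G_0}$;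
\item[(b)] if $k\ge0$ is even and $k+n'+1\le n$, then in $\widetilde Q_n$ every tuple with $i_k=\alpha$, $i_{k+n'+1}=\omega$ is a combination of tuples that agree with it outside the positions $k+1,\dots,k+n'$ and have $(i_{k+n'},\dots,i_{k+1})\in G_0$.
\end{itemize}
\end{lemma}

\begin{proof}
The module $D=C^G/(N+C^{G_0})$ is finitely generated. For $\kappa=C/\mathfrak m$, a linear functional on $D/\mathfrak mD$ is a function $f:G\to\kappa$ that annihilates the image of $N$, which means that it is balanced, and vanishes on $G_0$. By hypothesis $D/\mathfrak mD=0$ for all $\mathfrak m$, so $D=0$. For (b), insert elements of $G$ into the \emph{window} of positions $k+1,\dots,k+n'$, keeping the other entries. The resulting map $C^G\to\widetilde Q_n$ kills $N$ by (R1), since $k$ is even (the parities match) and the window positions are $\le n-1$.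
\end{proof}

\subsection*{Three moves}
The first move brings the index $d$ to the right end of a tuple. The second turns a pattern $d,*,*,0$ into $d,0,r,0$. The third sorts the peaks between returns to $0$.

\begin{lemma}\label{lem:moves}
\begin{itemize}
\item[(W1)] Let $d\ge1$. In $\widetilde Q_n$, every tuple with some entry equal to $d$ is a combination of tuples with $i_1=d$.
\item[(W2)] Let $d\ge1$, $j\ge1$, $2j+1\le n$. In $Q_n$, every tuple with $i_{2j+1}=d$ and $i_{2j-2}=0$ is a combination of tuples that agree with it outside positions $2j,2j-1$ and have $i_{2j}=0$, $i_{2j-1}\in[1,d]$.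
\item[(W3)] Let $j\ge1$, $2j+2\le n$. In $\widetilde Q_n$, a tuple with $i_{2j+2}=i_{2j-2}=0$ is equal to the tuple obtained by exchanging $i_{2j+1}$ and $i_{2j-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(W1) Let $k\ge1$ be minimal with $i_k=d$; we use induction on $k$. Let $k\ge2$. Take the window $1,\dots,k-1$, with ends $0$ and $d$, and let $G_0$ consist of the window tuples with some entry $d$. A balanced function that vanishes on $G_0$ shrinks to $I=J=[0,d-1]$. If $k-1$ is even, (E) applies: $0\le\min J$, $d\ge\max I$ and $d\notin I$. If $k-1$ is odd, (O) applies: $0\le\min J$, $d\ge\max J$ and $|d-0|=|I|$. By Lemma~\ref{lem:window} the tuple is a combination of tuples with an entry $d$ in a position $<k$.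

(W2) Take the window $2j-1,2j$, with ends $0$ and $d$, and let $G_0$ be defined by $i_{2j}=0$. A balanced function that vanishes on $G_0$ shrinks to $I=[0,d]$, $J=[1,d]$, and (E) applies: $0\le\min J$, $0\notin J$, $d\ge\max I$. (For $d=2$ this is Example~\ref{ex:peel}.) So we may assume $i_{2j}=0$. By (R2) in position $2j-1$, the tuple with $i_{2j-1}=0$ is minus the sum of those with $i_{2j-1}\in[1,d]$.

(W3) Take $n'=3$, $\alpha=\omega=0$ in Lemma~\ref{lem:window}, and let $\rho$ be the reversal $(j_3,j_2,j_1)\mapsto(j_1,j_2,j_3)$. It exchanges the relations in positions $1$ and $3$, which have the same labels $\sigma$ and the same bound $h<j_2$, and it permutes those in position $2$. So $\rho$ acts on $C^G/N$. If $C^G/N$ is spanned by the palindromes $(r,s,r)$, then $\rho$ acts on it as the identity, and inserting into the window $2j-1,2j,2j+1$ gives (W3). By Lemma~\ref{lem:window}(a) it suffices to show that a balanced $f$ on $[0,d]^3$ with ends $0,0$ that vanishes on palindromes is zero. We use induction on $d$. For $d=0$ the only tuple is a palindrome. Let $d\ge1$.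

Fix $j_3=d$. The function of $(j_2,j_1)$ is balanced with ends $0,d$ and vanishes for $j_1=d$. It shrinks to $I=[0,d-1]$, $J=[0,d]$, and (E) applies because $d\notin I$. So $f=0$ when $j_3=d$. The function $f\circ\rho$ satisfies the same hypotheses as $f$, so $f=0$ when $j_1=d$. Now fix $j_2=d$ and any $j_3$. The function of $j_1$ is supported on the $d$ points of $[0,d-1]$ and satisfies \eqref{eq:balanced} for $h<d$, so it vanishes by (V). Hence $f$ shrinks to $[0,d-1]^3$, where the induction hypothesis applies.
\end{proof}

\subsection*{The double induction}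
By (W1) a tuple either avoids $d$, and then belongs to the problem for $d-1$, or may be assumed to have $i_1=d$. In the second case the word ends in $e_d\,e_0^*$, and we treat $e_d$ as the new final letter. The substitution $e_i\leftrightarrow e^*_{d-i}$ turns $e_d$ into $e_0^*$, so we are in the original problem with degree $n-1$ and with the parameter sequences exchanged and reversed. This substitution also exchanges the two excluded letters $e_0$ and $e_d^*$.

\begin{proposition}\label{prop:Q}
The module $Q_n(d;\sigma,\tau)$ is spanned by the standard tuples.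
\end{proposition}

\begin{proof}
We use induction on $d$ and, for fixed $d$, on $n$, for all $\sigma,\tau$ at once. For $n=0$ the empty tuple is standard. For $d=0$, $n\ge1$ the only tuple is zero by (R2). Let $d,n\ge1$, and let $U\subseteq Q_n$ be the span of the tuples with $i_1=d$.

\emph{The quotient $Q_n/U$.} By (W1) every tuple with an entry $d$ lies in $U$, so $Q_n/U$ is generated by the tuples in $[0,d-1]^n$. Take a relation (R1) or (R2) whose fixed coordinates lie in $[0,d-1]$. Modulo $U$ the term $i_k=d$ drops out, and what remains is the corresponding relation of $Q_n(d-1;\sigma,\tau)$, with $\sigma,\tau$ restricted. So $Q_n/U$ is a quotient of $Q_n(d-1;\sigma,\tau)$. By induction it is spanned by tuples that are standard for $d-1$, and these are standard for $d$.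

\emph{The submodule $U$.} Put $\sigma'_i=\tau_{d-i}$, $\tau'_i=\sigma_{d-i}$, and consider
\[
[j_{n-1},\dots,j_1]\ \longmapsto\ [d-j_{n-1},\dots,d-j_1,d].
\]
Here $i_{k+1}=d-j_k$, including $k=0$. The label of $j_k$ with respect to $\sigma',\tau'$ equals the label $\lambda_{k+1}(i_{k+1})$, and $|j_{k+1}-j_{k-1}|=|i_{k+2}-i_k|$. So relations (R1), (R2) in position $k$ go to relations (R1), (R2) in position $k+1$, and we get a map $Q_{n-1}(d;\sigma',\tau')\to Q_n(d;\sigma,\tau)$ with image $U$. By induction on $n$, $U$ is spanned by the images of standard tuples. The image of a standard tuple with parameter $l$, where $2l+1\le n$, satisfies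
\begin{itemize}
\item $i_1=i_3=\dots=i_{2l+1}=d$;
\item $i_{2l+2}\in[0,d-1]$ if $n\ge2l+2$;
\item $i_k$ lies strictly between $i_{k-1}$ and $i_{k-2}$ for $2l+3\le k\le n$.
\end{itemize}
It remains to express such a tuple through standard ones. Apply (W2) for $j=1,2,\dots,l$ in this order. At step $j$ the entry $i_{2j+1}=d$ has not yet been changed, and $i_{2j-2}=0$ by the previous step or because $i_0=0$. We obtain a combination of tuples with the same entries in positions $\ge2l+1$ and with $i_{2j}=0$, $i_{2j-1}\in[1,d]$ for $1\le j\le l$. By (W3) for $j=1,\dots,l-1$ we may exchange adjacent members of $i_1,i_3,\dots,i_{2l-1}$, so we may assume $i_1\le i_3\le\dots\le i_{2l-1}$. The resulting tuples are standard. If $n=2l+1$, the parameter is $l$. If $n\ge2l+2$ and $i_{2l+2}\ge1$, the parameter is $l$, since $i_{2l}=0<i_{2l+2}<d=i_{2l+1}$. If $n\ge2l+2$ and $i_{2l+2}=0$, the parameter is $l+1$: (S2) holds since $i_{2l+1}=d$ is maximal, (S3) holds since $i_{2l+3}$, if present, lies strictly between $0$ and $d$, and (S4) holds for $k\ge2l+4$.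
\end{proof}

\begin{corollary}\label{cor:span}
Let $C$ be a commutative ring, $d\ge1$, and let $\theta_i,\theta_i^*\in C$ be such that $\theta_i-\theta_j$ and $\theta_i^*-\theta_j^*$ are units for $i\ne j$. Then $\mathcal Z$ spans $T_Ce_0^*$ over $C$, and $x_1,\dots,x_d$ commute.
\end{corollary}

\begin{proof}
By (T3) the algebra $T_C$ is generated by the standard generators, so by (T1) the module $T_Ce_0^*$ is spanned by the words ending in $e_0^*$. Let $M_n$ be the span of those of degree $\le n$, with $M_{-1}=0$. Take $\sigma=\theta$, $\tau=\theta^*$. By Lemma~\ref{lem:local}, sending a tuple to its word defines a map $\widetilde Q_n\to M_n$. Summing the letter in position $k$ over all indices replaces it by $1$. For $k=n$ this leaves a word of degree $n-1$; for $k<n$ the two neighbors multiply by (T1) and leave $0$ or a word of degree $n-2$. So (R2) holds in $M_n/M_{n-1}$, and $M_n/M_{n-1}$ is a quotient of $Q_n(d;\theta,\theta^*)$. By Proposition~\ref{prop:Q} and Lemma~\ref{lem:shape}(a), $M_n$ is spanned by $M_{n-1}$ and the words of degree $n$ in $\mathcal Z$; induction on $n$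 gives the first claim. Applying $\widetilde Q_4\to M_4$ to the identity $[0,r,0,r']=[0,r',0,r]$ from (W3) gives $e_0^*e_re_0^*e_{r'}e_0^*=e_0^*e_{r'}e_0^*e_re_0^*$, that is, $x_rx_{r'}=x_{r'}x_r$.
\end{proof}

\section{A model with equally spaced eigenvalues}\label{sec:model}

To separate the words $w_Sx_{r_m}\cdots x_{r_1}$ we want a module $V$ of dimension $2^d$, over an extension field, with three properties: $e_0^*V$ is a line, so that each $x_r$ acts on it by a scalar $\chi_r$; the scalars $\chi_1,\dots,\chi_d$ are algebraically independent; and the line generates $V$. A tensor product of $d$ planes, each carrying one free parameter, has the right dimension and the right number of parameters. We first build it for $\theta_i=\theta_i^*=2i-d$, where everything can be computed.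

Let $E=\mathbb Q(z_1,\dots,z_d)$ with indeterminates $z_j$, and let $\bar V=(E^2)^{\otimes d}$. For a $2\times2$ matrix, a subscript $j$ denotes its action on the $j$th tensor factor. Put
\[
X=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad Y=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad H=\begin{pmatrix}1&0\\0&-1\end{pmatrix},
\]
$\varphi_j=\frac12(z_j+z_j^{-1})$, $\psi_j=\frac12(z_j-z_j^{-1})$, and $Z_j=\varphi_jX_j+\psi_jY_j$, which acts on the $j$th factor as $\begin{pmatrix}0&z_j\\z_j^{-1}&0\end{pmatrix}$. Define
\[
\bar B=\sum_{j=1}^dZ_j,\qquad \bar B^*=\sum_{j=1}^dX_j .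
\]
Since $Z_j^2=X_j^2=1$, the operators $\bar B,\bar B^*$ are diagonalizable with eigenvalues among $2r-d$ $(0\le r\le d)$, where $r$ counts the factors with eigenvalue $+1$. The projections $\bar e_r$ onto the eigenspaces of $\bar B$ and the projection $\bar e_0^*$ onto the $(-d)$-eigenspace of $\bar B^*$ are
\begin{equation}\label{eq:proj}
\bar e_r=\sum_{|S|=r}\ \prod_{j\in S}\frac{1+Z_j}2\prod_{j\notin S}\frac{1-Z_j}2,\qquad \bar e_0^*=\prod_{j=1}^d\frac{1-X_j}2 ,
\end{equation}
with $S$ ranging over subsets of $[1,d]$. Tridiagonality is visible: $X_j$ alters only the $j$th factor of a tensor product of eigenvectors of $Z_1,\dots,Z_d$, so it changes $r$ by at most $1$, and the same holds with $X$ and $Z$ exchanged.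

\begin{example}\label{ex:plane}
Let $d=1$, $z=z_1$. The vector $\eta=(1,-1)^\top$ spans $\bar e_0^*\bar V$, and $\bar e_1\eta=\frac12(1-z,\,z^{-1}-1)^\top$. The determinant of $\eta$ and $\bar e_1\eta$ is $\frac12(z^{-1}-z)\ne0$. Since $\bar e_0^*(u,v)^\top=\frac12(u-v)\eta$, the element $x_1$ acts on $\eta$ by $\chi=\frac14(2-z-z^{-1})$, which is transcendental over $\mathbb Q$. A relation over $\mathbb Q$ among the words $e_0^*x_1^m$ and $e_1e_0^*x_1^m$, applied to $\eta$, reads $f(\chi)\eta+g(\chi)\bar e_1\eta=0$, where the polynomials $f,g$ have the coefficients of the relation. Hence $f=g=0$. The general proof of independence has the same form.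
\end{example}

Put $\bar\chi_r=\operatorname{tr}(\bar e_r\bar e_0^*)\in E$ for $0\le r\le d$.

\begin{lemma}\label{lem:model}
\begin{itemize}
\item[(a)] The determinant of the $d\times d$ matrix $(\partial\bar\chi_r/\partial z_j)_{1\le r,j\le d}$ is nonzero.
\item[(b)] The $E$-algebra $\mathcal A$ generated by $\bar B$ and $\bar B^*$ is $\operatorname{End}_E(\bar V)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) On the $j$th factor $\operatorname{tr}1=2$, $\operatorname{tr}Z_j=\operatorname{tr}X_j=0$ and $\operatorname{tr}(Z_jX_j)=z_j+z_j^{-1}=2\varphi_j$. With $\mu_j=\frac12(1-\varphi_j)$ this gives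
\[
\operatorname{tr}\Bigl(\frac{1+Z_j}2\,\frac{1-X_j}2\Bigr)=\mu_j,\qquad \operatorname{tr}\Bigl(\frac{1-Z_j}2\,\frac{1-X_j}2\Bigr)=1-\mu_j .
\]
The trace of a tensor product of operators is the product of the traces, so \eqref{eq:proj} yields, in $E[y]$,
\[
\Phi(y):=\sum_{r=0}^d\bar\chi_r\,y^r=\prod_{j=1}^d\bigl(1+\mu_j(y-1)\bigr).
\]
Let $\xi_1,\dots,\xi_d\in E$ satisfy $\sum_j\xi_j\,\partial\bar\chi_r/\partial z_j=0$ for $1\le r\le d$; we must show that all $\xi_j$ vanish. The polynomial
\[
\sum_j\xi_j\frac{\partial\Phi}{\partial z_j}=(y-1)\sum_j\xi_j\,\frac{d\mu_j}{dz_j}\prod_{i\ne j}\bigl(1+\mu_i(y-1)\bigr)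
\]
is then constant in $y$ and vanishes at $y=1$, so it is zero. The $\mu_j$ are distinct and nonzero. Setting $y-1=-1/\mu_j$ kills all terms but the $j$th and leaves $\xi_j\,(d\mu_j/dz_j)\prod_{i\ne j}(1-\mu_i/\mu_j)=0$. As $d\mu_j/dz_j=-\frac14(1-z_j^{-2})\ne0$, we get $\xi_j=0$.

(b) The idea is to produce, by commutators, sums over $j$ weighted by powers of $\varphi_j$, and then to separate the factors. We have $XY=-H=-YX$ and $XH=-Y=-HX$, so $[X,Y]=-2H$ and $[X,H]=-2Y$; operators on different factors commute. For $k\ge0$ put
\[
Y^{(k)}=\sum_j\psi_j\varphi_j^kY_j,\qquad H^{(k)}=\sum_j\psi_j\varphi_j^kH_j .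
\]
Then $[\bar B^*,\bar B]=-2H^{(0)}$ and $[\bar B^*,H^{(k)}]=-2Y^{(k)}$. So $H^{(0)},Y^{(0)}\in\mathcal A$, and $X':=\sum_j\varphi_jX_j=\bar B-Y^{(0)}\in\mathcal A$. Since $[X',Y^{(k)}]=-2H^{(k+1)}$, induction gives $H^{(k)},Y^{(k)}\in\mathcal A$ for all $k$. The $\varphi_j$ are distinct and the $\psi_j$ are nonzero, so inverting the Vandermonde matrix $(\varphi_j^k)_{0\le k<d}$ gives $Y_j,H_j\in\mathcal A$, and then $X_j=H_jY_j\in\mathcal A$. The matrices $1,X,Y,H$ span all $2\times2$ matrices, and products of operators on the separate factors span $\operatorname{End}_E(\bar V)$.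
\end{proof}

\section{Deforming the model to generic eigenvalues}\label{sec:deform}

The model realizes one point of the parameter space, and independence at one point says nothing about the universal ring: if $\mathfrak p\ne0$ is a prime of a domain $\Lambda$, the generator of the module $\Lambda/\mathfrak p$ is independent modulo $\mathfrak p$ but not over $\Lambda$. We therefore need modules for generic parameters. The recursion in \eqref{eq:rec} has characteristic polynomial
\begin{equation}\label{eq:char}
y^3-(\beta+1)y^2+(\beta+1)y-1=(y-1)(y^2-\beta y+1),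
\end{equation}
whose roots are $1,q^2,q^{-2}$ if $\beta=q^2+q^{-2}$. So every sequence $i\mapsto\gamma+bq^{2i-d}+cq^{d-2i}$ satisfies the recursion, and both eigenvalue sequences should be taken of this form, with the same $q$ and otherwise independent coefficients.

\subsection*{Adding one tensor factor}
Let $L$ be a field, $q,b,c\in L$ with $q\ne0$, and put $\nu=q-q^{-1}$, $\Delta=\operatorname{diag}(q,q^{-1})$ and $\vartheta_i^{(n)}=bq^{2i-n}+cq^{n-2i}$. On tensoring with $L^2$, the eigenvalue $\vartheta=\vartheta_i^{(n)}=bt+ct^{-1}$, $t=q^{2i-n}$, should split into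
\[
\vartheta_{i+1}^{(n+1)}=btq+ct^{-1}q^{-1},\qquad \vartheta_i^{(n+1)}=btq^{-1}+ct^{-1}q .
\]
Their sum is $(q+q^{-1})\vartheta$ and their product is $\vartheta^2+bc\nu^2$. The matrix $\begin{pmatrix}\vartheta q^{-1}&z\\v&\vartheta q\end{pmatrix}$ has this trace and determinant when $zv=-bc\nu^2$, a condition that does not depend on $i$. This explains the first operator in the next lemma. Its eigenvectors now depend on $i$, and the twist by $\Delta$ in the second operator compensates for that.

\begin{lemma}\label{lem:tensor}
Let $n\ge0$ and assume $\vartheta_i^{(n+1)}\ne\vartheta_{i+1}^{(n+1)}$ for $0\le i\le n$. Let $W=\bigoplus_{i=0}^nW_i$ be a finite-dimensional $L$-vector space with operators $B,B'$ such that $B$ acts on $W_i$ as $\vartheta_i^{(n)}$ and $B'W_i\subseteq W_{i-1}+W_i+W_{i+1}$, where $W_{-1}=W_{n+1}=0$. Let $z,v\in L$ with $z\ne0$, $zv=-bc\nu^2$, let $\Gamma$ be any $2\times2$ matrix, and define on $\widehat W=W\otimes L^2$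
\[
\widehat B=B\otimes\Delta^{-1}+1\otimes\begin{pmatrix}0&z\\v&0\end{pmatrix},\qquad \widehat B'=B'\otimes\Delta+1\otimes\Gamma .
\]
Then $\widehat W=\bigoplus_{i=0}^{n+1}\widehat W_i$, where $\widehat B$ acts on $\widehat W_i$ as $\vartheta_i^{(n+1)}$, $\widehat B'\widehat W_i\subseteq\widehat W_{i-1}+\widehat W_i+\widehat W_{i+1}$ with $\widehat W_{-1}=\widehat W_{n+2}=0$, and $\dim\widehat W_0=\dim W_0$.
\end{lemma}

\begin{proof}
For $i\in\mathbb Z$ put $t_i=q^{2i-n}$, $f_i^+=(z,\,b\nu t_i)^\top$, $f_i^-=(z,\,c\nu t_i^{-1})^\top$. On $W_i\otimes L^2$ the operator $\widehat B$ acts as $1\otimes M_i$, where $M_i$ is the matrix displayed before the lemma with $t=t_i$, $\vartheta=bt+ct^{-1}$. The coordinates of $M_if_i^+$ are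
\begin{align*}
z(\vartheta q^{-1}+b\nu t)&=z\,(btq+ct^{-1}q^{-1}),\\
-bc\nu^2+q\vartheta b\nu t&=b\nu(qbt^2+qc-\nu c)=b\nu t\,(btq+ct^{-1}q^{-1}),
\end{align*}
and those of $M_if_i^-$ are
\begin{align*}
z(\vartheta q^{-1}+c\nu t^{-1})&=z\,(btq^{-1}+ct^{-1}q),\\
-bc\nu^2+q\vartheta c\nu t^{-1}&=c\nu(qb-\nu b+qct^{-2})=c\nu t^{-1}\,(btq^{-1}+ct^{-1}q).
\end{align*}
So $M_if_i^+=\vartheta_{i+1}^{(n+1)}f_i^+$ and $M_if_i^-=\vartheta_i^{(n+1)}f_i^-$. For $0\le i\le n$ the vectors $f_i^\pm$ are nonzero because $z\neq0$ and have distinct eigenvalues, so they form a basis of $L^2$. Define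
\[
\widehat W_i=W_i\otimes f_i^-+W_{i-1}\otimes f_{i-1}^+\qquad(0\le i\le n+1).
\]
Then $\widehat W=\bigoplus_i\widehat W_i$, the operator $\widehat B$ acts on $\widehat W_i$ as $\vartheta_i^{(n+1)}$, $\widehat W_0=W_0\otimes f_0^-$ has the dimension of $W_0$, and
\begin{equation}\label{eq:split}
W_i\otimes L^2\subseteq\widehat W_i+\widehat W_{i+1}.
\end{equation}
For $u\in W_k$ write $B'u=u_-+u_0+u_+$ with $u_-\in W_{k-1}$, $u_0\in W_k$, $u_+\in W_{k+1}$. From \eqref{eq:split} alone, $\widehat B'\widehat W_i$ could have components in $\widehat W_{i\pm2}$. These are excluded by the identities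
\[
\Delta f_i^-=q\,f_{i+1}^-,\qquad\Delta f_i^+=q\,f_{i-1}^+,
\]
which follow from $t_{i+1}=q^2t_i$.

Let $u\in W_i$. Then $\widehat B'(u\otimes f_i^-)=q(u_-+u_0+u_+)\otimes f_{i+1}^-+u\otimes\Gamma f_i^-$. Here $u_+\otimes f_{i+1}^-\in\widehat W_{i+1}$ by definition. By \eqref{eq:split}, the term with $u_-$ lies in $\widehat W_{i-1}+\widehat W_i$, and the terms with $u_0$ and $u$ lie in $\widehat W_i+\widehat W_{i+1}$.

Let $u\in W_{i-1}$. Then $\widehat B'(u\otimes f_{i-1}^+)=q(u_-+u_0+u_+)\otimes f_{i-2}^++u\otimes\Gamma f_{i-1}^+$. Here $u_-\in W_{i-2}$, so $u_-\otimes f_{i-2}^+\in\widehat W_{i-1}$ by definition. By \eqref{eq:split}, the term with $u_+\in W_i$ lies in $\widehat W_i+\widehat W_{i+1}$, and the terms with $u_0$ and $u$ lie in $\widehat W_{i-1}+\widehat W_i$.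
\end{proof}

The matrix $\Gamma$ is free, so it can be chosen to give $\widehat B'$ the same shape as $\widehat B$. But the twist $\Delta$ in $\widehat B'$ is dictated by the eigenvectors of $\widehat B$, and it in turn governs the eigenvalues of $\widehat B'$. This is why the construction produces two sequences with the same $q$, that is, with the common $\beta$ of (H2).

\subsection*{The generic module}
We want to recover the model at $q=1$, where the eigenvalues $2i-d$ are not of the form $bq^{2i-d}+cq^{d-2i}$ with finite $b,c$. So we change coordinates from $(b,c)$ to a pair $(p,s)$ in which the limit is regular. Let $q,\gamma,p,s,\gamma^*,p^*,s^*,z_1,\dots,z_d$ be indeterminates over $\mathbb Q$, and put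
\[
K=\mathbb Q(q,\gamma,p,s,\gamma^*,p^*,s^*),\qquad L=K(z_1,\dots,z_d),
\]
\[
b=p/\nu,\quad c=s-p/\nu,\quad b^*=p^*/\nu,\quad c^*=s^*-p^*/\nu,\qquad \nu=q-q^{-1}.
\]
Then $-bc\nu^2=p(p-\nu s)$, $-b^*c^*\nu^2=p^*(p^*-\nu s^*)$, and
\begin{equation}\label{eq:theta}
\vartheta_i^{(n)}=bq^{2i-n}+cq^{n-2i}=p\,[2i-n]+sq^{n-2i},\qquad [k]=\frac{q^k-q^{-k}}{q-q^{-1}},
\end{equation}
where $[k]$ is a Laurent polynomial in $q$ with value $k$ at $q=1$. Define $\vartheta_i^{*(n)}$ by the same formulas with starred letters. For fixed $n$ the $\vartheta_i^{(n)}$ are distinct, because $b,c$ are algebraically independent over $\mathbb Q(q)$ and the powers $q^{2i-n}$ are distinct; the same holds for the $\vartheta_i^{*(n)}$.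

Let $V^{(0)}=L$, $B_0=s$, $B_0^*=s^*$, and for $1\le n\le d$ let $V^{(n)}=V^{(n-1)}\otimes L^2$, $v_n=p(p-\nu s)/z_n$,
\[
B_n=B_{n-1}\otimes\Delta^{-1}+1\otimes\begin{pmatrix}0&z_n\\v_n&0\end{pmatrix},\qquad
B_n^*=B_{n-1}^*\otimes\Delta+1\otimes\begin{pmatrix}0&p^*-\nu s^*\\p^*&0\end{pmatrix}.
\]

\begin{lemma}\label{lem:generic}
For $0\le n\le d$ let $V_i=\ker(B_n-\vartheta_i^{(n)})$ and $V_i^*=\ker(B_n^*-\vartheta_i^{*(n)})$, and let $V_i=V_i^*=0$ for $i\in\{-1,n+1\}$. Then $V^{(n)}=\bigoplus_{i=0}^nV_i=\bigoplus_{i=0}^nV_i^*$, $B_n^*V_i\subseteq V_{i-1}+V_i+V_{i+1}$, $B_nV_i^*\subseteq V_{i-1}^*+V_i^*+V_{i+1}^*$, and $\dim V_0^*=1$.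
\end{lemma}

\begin{proof}
Induction on $n$. For $n=0$ we have $\vartheta_0^{(0)}=s$ and $\vartheta_0^{*(0)}=s^*$, so $V_0=V_0^*=L$. For the step from $n$ to $n+1$, Lemma~\ref{lem:tensor} with $(B,B')=(B_n,B_n^*)$, $z=z_{n+1}$, $v=v_{n+1}$ gives the claims on the eigenspaces of $B_{n+1}$; the spaces $\widehat W_i$ are the full eigenspaces because the $\vartheta_i^{(n+1)}$ are distinct. Now interchange the two basis vectors of the last factor $L^2$. This exchanges $\Delta$ and $\Delta^{-1}$ and transposes the off-diagonal matrices, so $B_{n+1}^*$ becomes $B_n^*\otimes\Delta^{-1}+1\otimes\begin{pmatrix}0&p^*\\p^*-\nu s^*&0\end{pmatrix}$ and $B_{n+1}$ becomes $B_n\otimes\Delta+1\otimes\Gamma$ for some $\Gamma$. Lemma~\ref{lem:tensor} with $(B,B')=(B_n^*,B_n)$, with $b^*,c^*$ in place of $b,c$, and with $z=p^*$, $v=p^*-\nu s^*$ gives the claims on the eigenspaces of $B_{n+1}^*$, including the dimension of the one with index $0$.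
\end{proof}

From now on $V=V^{(d)}$, $B=B_d$, $B^*=B_d^*$, the spaces $V_i,V_i^*$ are those for $n=d$, and $T_K$ is the $K$-algebra (T1)--(T4) for the parameters
\begin{equation}\label{eq:param}
\theta_i=\gamma+\vartheta_i^{(d)},\qquad\theta_i^*=\gamma^*+\vartheta_i^{*(d)} .
\end{equation}
Let $e_i,e_i^*$ act on $V$ as the projections onto $V_i,V_i^*$ along the two decompositions, and let $a,a^*$ act as $\gamma+B$, $\gamma^*+B^*$. Then (T1)--(T3) hold. For $|i-j|>1$ we have $e_i^*ae_j^*=\gamma e_i^*e_j^*+e_i^*Be_j^*=0$ and $e_ia^*e_j=\gamma^*e_ie_j+e_iB^*e_j=0$ by Lemma~\ref{lem:generic}. So $T_K$ acts on $V$ by $L$-linear operators, and $\dim_LV=2^d$. Since $e_0^*$ has rank $1$ on $V$, the element $x_r=e_0^*e_re_0^*$ acts as $\chi_re_0^*$ for a scalar $\chi_r\in L$, and taking traces gives $\chi_r=\operatorname{tr}(e_0^*e_re_0^*)=\operatorname{tr}(e_re_0^*)$.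

\section{Independence for generic parameters}\label{sec:indep}

The two remaining properties of $V$ amount to the nonvanishing of determinants. A determinant is nonzero if it has a nonzero specialization, so both can be read off from the model.

Regard $L$ as the field of rational functions over $E=\mathbb Q(z_1,\dots,z_d)$ in $q,\gamma,p,s,\gamma^*,p^*,s^*$. Let $\mathcal O\subset L$ be the subring of fractions $F/F'$ of polynomials over $E$ such that $F'$ does not vanish at the point
\[
q=p=p^*=1,\qquad s=s^*=\gamma=\gamma^*=0,
\]
and let $\varepsilon:\mathcal O\to E$ be evaluation at this point. It is a ring homomorphism, and an element of $\mathcal O$ with nonzero image is a unit of $\mathcal O$. We apply $\varepsilon$ entrywise to vectors and matrices, written in the standard basis of the tensor product.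

The matrices $B,B^*$ have entries in $\mathcal O$. We have $\varepsilon(\nu)=0$, $\varepsilon(\Delta)=1$, $\varepsilon(v_n)=z_n^{-1}$, $\varepsilon(B_0)=\varepsilon(B_0^*)=0$, and the recursive definition gives $\varepsilon(B)=\bar B$, $\varepsilon(B^*)=\bar B^*$. By \eqref{eq:theta}, $\varepsilon(\vartheta_i^{(d)})=\varepsilon(\vartheta_i^{*(d)})=2i-d$, so differences of distinct eigenvalues are units of $\mathcal O$. The projection onto an eigenspace of a diagonalizable operator is given by the Lagrange formula; here
\[
e_i=\prod_{j\ne i}\frac{B-\vartheta_j^{(d)}}{\vartheta_i^{(d)}-\vartheta_j^{(d)}}\quad\text{on }V,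
\]
and the same formula with stars gives $e_i^*$. So $e_i,e_i^*$ have entries in $\mathcal O$, and $\varepsilon$ turns these formulas into the Lagrange formulas for $\bar B,\bar B^*$ with nodes $2j-d$. Hence $\varepsilon(e_r)=\bar e_r$, $\varepsilon(e_0^*)=\bar e_0^*$, $\chi_r\in\mathcal O$ and $\varepsilon(\chi_r)=\bar\chi_r$.

\begin{lemma}\label{lem:transfer}
\begin{itemize}
\item[(a)] The elements $\chi_1,\dots,\chi_d\in L$ are algebraically independent over $K$.
\item[(b)] For every nonzero $\eta\in V_0^*$, the $L$-span of $T_K\eta$ is $V$.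
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each $\partial/\partial z_j$ is a $K$-linear derivation of $L$. It preserves $\mathcal O$ by the quotient rule, and it commutes with $\varepsilon$ because the coordinates of the evaluation point are rational numbers. So $\det(\partial\chi_r/\partial z_j)$ lies in $\mathcal O$ and has image $\det(\partial\bar\chi_r/\partial z_j)\ne0$ by Lemma~\ref{lem:model}(a); it is therefore nonzero. Suppose that $F(\chi_1,\dots,\chi_d)=0$ for some nonzero $F\in K[y_1,\dots,y_d]$, chosen of minimal total degree. The chain rule gives $\sum_r(\partial F/\partial y_r)(\chi)\,\partial\chi_r/\partial z_j=0$ for all $j$, so $(\partial F/\partial y_r)(\chi)=0$ for all $r$. By minimality all $\partial F/\partial y_r$ are zero. In characteristic $0$ this makes $F$ a nonzero constant, contradicting $F(\chi)=0$.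

(b) As $\dim V_0^*=1$, we may rescale $\eta$. Since $\bar e_0^*\ne0$, some column of the matrix of $e_0^*$ has nonzero image under $\varepsilon$; take $\eta$ to be that column. By Lemma~\ref{lem:model}(b), the vectors $g(\bar B,\bar B^*)\varepsilon(\eta)$, with $g$ a noncommutative monomial in two letters, span $\bar V$. Choose monomials $g_1,\dots,g_{2^d}$ for which they form a basis. The determinant of the vectors $g_k(B,B^*)\eta$ lies in $\mathcal O$ and has nonzero image under $\varepsilon$, so these vectors form a basis of $V$. They lie in $T_K\eta$, because $B$ and $B^*$ are the actions of $a-\gamma$ and $a^*-\gamma^*$.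
\end{proof}

\begin{proposition}\label{prop:indep}
In $T_Ke_0^*$ the words in $\mathcal Z$ are linearly independent over $K$.
\end{proposition}

\begin{proof}
Fix $0\ne\eta\in V_0^*$. Then $e_0^*\eta=\eta$ and $x_r\eta=\chi_r\eta$, so
\begin{equation}\label{eq:act}
w_S\,x_{r_m}\cdots x_{r_1}\,\eta=\chi_{r_1}\cdots\chi_{r_m}\,w_S\eta .
\end{equation}
We first use the spanning result to show that the vectors $w_S\eta$ are independent. By Corollary~\ref{cor:span} with $C=K$ and Lemma~\ref{lem:shape}(b), $T_K\eta=T_Ke_0^*\eta$ is spanned by the vectors \eqref{eq:act}. By Lemma~\ref{lem:transfer}(b), $V=\sum_SL\,w_S\eta$. There are $2^d=\dim_LV$ subsets $S$, so the $w_S\eta$ form an $L$-basis of $V$.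

Now let $\sum\kappa_{S;r}\,w_Sx_{r_m}\cdots x_{r_1}=0$ be a finite relation with $\kappa_{S;r}\in K$, summed over the data $(S;r)$, $r=(r_1\le\dots\le r_m)$, of Lemma~\ref{lem:shape}(b). Put $f_S=\sum_r\kappa_{S;r}\,y_{r_1}\cdots y_{r_m}\in K[y_1,\dots,y_d]$. Different $r$ give different monomials, so the $\kappa_{S;r}$ are the coefficients of $f_S$. Applying the relation to $\eta$ gives $\sum_Sf_S(\chi_1,\dots,\chi_d)\,w_S\eta=0$. Hence $f_S(\chi_1,\dots,\chi_d)=0$ for all $S$, and $f_S=0$ by Lemma~\ref{lem:transfer}(a).
\end{proof}

\section{The universal parameter ring and base change}\label{sec:base}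

A solution of the two recursions \eqref{eq:rec} is determined by $\beta$ and the first three terms of each sequence. Accordingly let
\[
\Lambda_0=\mathbb Z[\tilde\beta,t_0,t_1,t_2,t_0^*,t_1^*,t_2^*]
\]
be a polynomial ring in seven variables, and for $i\ge2$ define $t_{i+1}=t_{i-2}-(\tilde\beta+1)(t_{i-1}-t_i)$ and $t^*_{i+1}=t^*_{i-2}-(\tilde\beta+1)(t^*_{i-1}-t^*_i)$. Let $\iota:\Lambda_0\to K$ be the ring homomorphism with $\iota(\tilde\beta)=q^2+q^{-2}$ and
\begin{equation}\label{eq:iota}
\iota(t_i)=\gamma+bq^{2i-d}+cq^{d-2i},\qquad\iota(t_i^*)=\gamma^*+b^*q^{2i-d}+c^*q^{d-2i}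
\end{equation}
for $i=0,1,2$. The right-hand sides satisfy the recursion with $\beta=q^2+q^{-2}$ by \eqref{eq:char}, so \eqref{eq:iota} holds for all $i\ge0$. For $0\le i\le d$ the images are the parameters \eqref{eq:param} of $T_K$.

\begin{lemma}\label{lem:inj}
The homomorphism $\iota$ is injective.
\end{lemma}

\begin{proof}
The map $(\gamma,b,c)\mapsto(\iota(t_0),\iota(t_1),\iota(t_2))$ is linear over $\mathbb Q(q)$. Its matrix is the Vandermonde matrix of the distinct elements $1,q^2,q^{-2}$ times $\operatorname{diag}(1,q^{-d},q^d)$, so it is invertible. The map $(p,s)\mapsto(b,c)$ is linear over $\mathbb Q(q)$ and invertible as well, and the same holds for the starred data. Hence the six elements $\iota(t_i),\iota(t_i^*)$ $(i=0,1,2)$ generate $K$ as a field over $\mathbb Q(q)$. As $K$ has transcendence degree $6$ over $\mathbb Q(q)$, they are algebraically independent over $\mathbb Q(q)$. An element of $\ker\iota$, viewed as a polynomial in the $t_i,t_i^*$ with coefficients in $\mathbb Z[\tilde\beta]$, therefore has all its coefficients vanishing at $q^2+q^{-2}$. This element is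 transcendental over $\mathbb Q$, since $q$ is algebraic over the field it generates. So all coefficients are zero.
\end{proof}

The differences $t_i-t_j$ and $t_i^*-t_j^*$ $(0\le i<j\le d)$ have nonzero images in $K$. Let $\Lambda$ be the localization of $\Lambda_0$ in which they are inverted. By Lemma~\ref{lem:inj}, $\iota$ extends to an embedding $\Lambda\subset K$. Let $T_\Lambda$ be the $\Lambda$-algebra (T1)--(T4) with $\theta_i=t_i$, $\theta_i^*=t_i^*$.

\begin{proof}[Proof of Theorem~\ref{thm:ring}]
\emph{The universal case.} By Corollary~\ref{cor:span} with $C=\Lambda$, the set $\mathcal Z$ spans $T_\Lambda e_0^*$ over $\Lambda$. The standard generators of $T_K$ satisfy the defining relations of $T_\Lambda$, so there is a $\Lambda$-algebra homomorphism $T_\Lambda\to T_K$ that preserves the standard generators. It maps a relation among the words in $\mathcal Z$ with coefficients in $\Lambda\subset K$ to the same relation in $T_Ke_0^*$, which is trivial by Proposition~\ref{prop:indep}. So $T_\Lambda e_0^*$ is a free $\Lambda$-module with basis $\mathcal Z$.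

\emph{Specialization.} Let $C,\beta,\theta_i,\theta_i^*$ be as in the theorem. Define $\Lambda_0\to C$ by $\tilde\beta\mapsto\beta$, $t_i\mapsto\theta_i$, $t_i^*\mapsto\theta_i^*$ for $0\le i\le\min(d,2)$, and $t_2,t_2^*\mapsto0$ if $d=1$. By \eqref{eq:rec} and induction on $i$ we have $t_i\mapsto\theta_i$ and $t_i^*\mapsto\theta_i^*$ also for $3\le i\le d$; this is the only use of the recursions. The inverted differences go to units of $C$, so the map extends to $\Lambda\to C$.

\emph{Base change.} Since $-\otimes_\Lambda C$ is right exact, $T_\Lambda\otimes_\Lambda C$ is presented over $C$ by the same generators and the images of the relations, so $T_\Lambda\otimes_\Lambda C\cong T_C$, with standard generators corresponding. The decomposition $T_\Lambda=T_\Lambda e_0^*\oplus T_\Lambda(1-e_0^*)$ of $\Lambda$-modules gives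
\[
T_C\cong\bigl(T_\Lambda e_0^*\otimes_\Lambda C\bigr)\oplus\bigl(T_\Lambda(1-e_0^*)\otimes_\Lambda C\bigr),
\]
and right multiplication by $e_0^*$ is the projection onto the first summand. Thus $T_Ce_0^*\cong T_\Lambda e_0^*\otimes_\Lambda C$, which is a free $C$-module with basis $\mathcal Z$.
\end{proof}

As shown after the statement of Theorem~\ref{thm:ring}, this also proves Theorem~\ref{thm:field}.

\begin{thebibliography}{1}

\bibitem{NT}
Kazumasa Nomura and Paul Terwilliger,
\emph{Tridiagonal pairs and the $\mu$-conjecture},
arXiv:0908.2604 (2009).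

\end{thebibliography}
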